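\title{Powers of the Cayley transform of a bounded semigroup on a Hilbert space grow like $\log\log n$}

\begin{abstract}
Let $-A$ generate a $C_0$-semigroup on a Hilbert space with $\sup_{t\ge0}\|e^{-tA}\|=M<\infty$, and let $V(A)=(A-1)(A+1)^{-1}$. We show that the estimate $\|V(A)^n\|=O(\log n)$ is not optimal: $\|V(A)^n\|\le CM^4\log\log n$, and even $\|V(A)^n\|\le C_M(\log\log n)^{\gamma}$ with an explicit $\gamma=\gamma(M)<1$. Conversely, for every $\alpha<1$ there is a bounded semigroup with $\|V(A)^n\|\ge c(\log\log n)^{\alpha}$ for large $n$. The same construction gives a bounded injective operator $A$ with dense range such that $(e^{-tA})_{t\ge0}$ is bounded and $-A^{-1}$ does not generate a $C_0$-semigroup.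
\end{abstract}

\section{The problem and the results}

Let $X$ be a complex Hilbert space. A $C_0$-semigroup on $X$ is a family $(T(t))_{t\ge0}$ of bounded operators with $T(0)=1$, $T(t+\tau)=T(t)T(\tau)$, and $t\mapsto T(t)x$ continuous for each $x\in X$. We write $-A$ for its generator, so that $Ax=\lim_{t\downarrow0}t^{-1}(x-T(t)x)$ on the set $D(A)$ where the limit exists, and $T(t)=e^{-tA}$. Throughout, the semigroup is bounded:
\[
M=\sup_{t\ge0}\|T(t)\|<\infty,\qquad M\ge1 .
\]
Then $-1$ lies in the resolvent set of $A$, and the \emph{Cayley transform}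
\[
V(A)=(A-1)(A+1)^{-1}=1-2(A+1)^{-1}
\]
is a bounded operator. Its powers describe a discrete version of the evolution $u'=-Au$. The trapezoidal rule $u_{k+1}-u_k=-\frac h2A(u_{k+1}+u_k)$ with step $h$ gives $u_n=(-1)^nV(\frac h2A)^nu_0$, and $-\frac h2A$ generates $T(\frac h2t)$, which has the same bound $M$. So $\|V(A)^n\|$ measures how much the discrete solutions can grow when the exact ones stay bounded.

The function $V(z)=(z-1)/(z+1)$ maps the right half-plane to the unit disk, and in the simplest cases there is no growth. If $M=1$, differentiating $\|T(t)x\|^2$ at $t=0$ gives $\operatorname{Re}\langle Ax,x\rangle\ge0$, so $\|(A-1)x\|^2=\|(A+1)x\|^2-4\operatorname{Re}\langle Ax,x\rangle\le\|(A+1)x\|^2$ and $V(A)$ is a contraction. If $ST(t)S^{-1}$ is contractive for some invertible $S$, then $\|V(A)^n\|\le\|S\|\|S^{-1}\|$. For a general bounded semigroup, Gomilko proved that there is a constant $C$ with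
\[
\|V(A)^n\|\le C\log n\qquad(n\ge2).
\]
The problem, posed by Batty, Gomilko and Tomilov \cite{BGT}, is whether this estimate is optimal: \emph{is there a bounded $C_0$-semigroup on a Hilbert space with $\limsup_{n\to\infty}\|V(A)^n\|/\log n>0$, or is $\|V(A)^n\|=o(\log n)$ always?}

There is a reason to guess that $\log n$ is sharp. For $\eta>0$ we have $V(i\eta)^n=e^{2in\arctan(1/\eta)}$, and for $1\le\eta\le n$ the phase changes over $[\eta,2\eta]$ by $2n\int_\eta^{2\eta}(1+\tau^2)^{-1}d\tau\ge n/(2\eta)\ge\frac12$. So $V^n$ oscillates on about $\log_2n$ dyadic scales. Each scale contributes a bounded operator (Lemma~\ref{lem:scale}), and nothing makes different scales orthogonal. The guess is nevertheless wrong. In what follows $C$ denotes absolute constants and $C_M$ constants depending only on $M$; both may change from line to line.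

\begin{theorem}\label{thm:upper}
For $n\ge16$ one has $\|V(A)^n\|\le CM^4\log\log n$. In particular, $\|V(A)^n\|=o(\log n)$ for every bounded $C_0$-semigroup on every Hilbert space.
\end{theorem}

\begin{theorem}\label{thm:refined}
Let $\gamma=\log_2\bigl(2-\frac1{4(M+1)^2}\bigr)<1$. Then $\|V(A)^n\|\le C_M(\log\log n)^\gamma$ for $n\ge16$.
\end{theorem}

\begin{theorem}\label{thm:lower}
For every $\alpha\in(0,1)$ there are a Hilbert space, a bounded $C_0$-semigroup on it with $M\le10/\cos(\pi\alpha/2)$, and $c>0$ such that $\|V(A)^n\|\ge c(\log\log n)^\alpha$ for all large $n$.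
\end{theorem}

Thus $\|V(A)^n\|=o(\log\log n)$ always, no bound $O((\log\log n)^\alpha)$ with a fixed $\alpha<1$ holds for all bounded semigroups, and $V(A)$ need not be power bounded. We do not determine the optimal exponent as a function of $M$: for large $M$ the number $1-\gamma$ is of order $M^{-2}$, while Theorem~\ref{thm:lower} reaches exponents $\alpha$ with $1-\alpha$ of order $M^{-1}$. The construction behind Theorem~\ref{thm:lower} has the following by-product.

\begin{theorem}\label{thm:inverse}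
There is a bounded injective operator $A$ with dense range on a Hilbert space, with $\sup_{t\ge0}\|e^{-tA}\|<\infty$, such that $-A^{-1}$ does not generate a $C_0$-semigroup.
\end{theorem}

\section{Where $\log\log n$ comes from: diagonal operators}\label{sec:model}

This section is a guide; the proofs do not depend on it. Let $X$ be finite-dimensional and $A=\sum_l\lambda_lP_l$ with distinct eigenvalues $\lambda_l$ and spectral projections $P_l$, which need not be orthogonal. Then $T(t)=\sum_le^{-t\lambda_l}P_l$ and $V(A)^n=\sum_lV(\lambda_l)^nP_l$. The basic quantity, for any semigroup, is the time average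
\begin{equation}\label{eq:N}
N_L(u)^2=\frac1L\int_0^L\|T(t)u\|^2\,dt\le M^2\|u\|^2\qquad(L>0,\ u\in X).
\end{equation}

\begin{example}\label{ex:imag}
Let all $\lambda_l=i\eta_l$ be purely imaginary. Then
\[
N_L(x)^2=\sum_{k,l}\langle P_kx,P_lx\rangle\,\frac1L\int_0^Le^{-it(\eta_k-\eta_l)}dt\;\longrightarrow\;\sum_l\|P_lx\|^2\qquad(L\to\infty),
\]
so $\sum_l\|P_lx\|^2\le M^2\|x\|^2$. The same argument for $T(t)^*$ gives $\sum_l\|P_l^*y\|^2\le M^2\|y\|^2$. Since $P_l^2=P_l$ and $|V(\lambda_l)|=1$, the Cauchy--Schwarz inequality yields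
\[
|\langle V(A)^nx,y\rangle|=\Bigl|\sum_lV(\lambda_l)^n\langle P_lx,P_l^*y\rangle\Bigr|\le M^2\|x\|\|y\|,
\]
whatever the number of eigenvalues.
\end{example}

Averaging over time has created the orthogonality that was missing. If the eigenvalues have positive real parts, we cannot let $L\to\infty$. The coefficient of $\langle P_kx,P_lx\rangle$ in $N_L(x)^2$ is now $\frac1L\int_0^Le^{-t(\lambda_k+\overline{\lambda_l})}dt$. For $k=l$ it is at least $e^{-2}$ if $L\le1/\operatorname{Re}\lambda_l$. For $|\lambda_k|\ge2|\lambda_l|$ its modulus is at most $4/(L|\lambda_k|)$, which is small if $L\gg1/|\lambda_k|$. Call $[1/|\lambda|,1/\operatorname{Re}\lambda]$ the \emph{window} of $\lambda$: before it $e^{-t\lambda}$ is close to $1$, because $|e^{-t\lambda}-1|\le t|\lambda|$, and after it $e^{-t\lambda}$ is close to $0$. The argument of Example~\ref{ex:imag} can be expected to treat together eigenvalues on different scales whose windows share a time $L$.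

Which windows matter for $V^n$? For $\operatorname{Re}z\ge0$ and $k\ge0$,
\begin{equation}\label{eq:Vmod}
|V(z)|^2=1-\frac{4\operatorname{Re}z}{|z+1|^2},\qquad\text{hence}\qquad|V(z)|^k\le\exp\Bigl(-\frac{2k\operatorname{Re}z}{|z+1|^2}\Bigr).
\end{equation}
Let $|\lambda|=1/s$ with $s\le1$. Then $|V(\lambda)^n|\le\exp(-\frac12ns^2\operatorname{Re}\lambda)$, so $\lambda$ is negligible unless $1/\operatorname{Re}\lambda\gtrsim ns^2$; and $|V(\lambda)^n-1|\le n|V(\lambda)-1|\le2ns$, so nothing happens for $s\ll1/n$. The eigenvalues that matter have $1/n\lesssim s\le1$, and their windows contain, up to constants, the interval $[s,ns^2]$. For all $s\in[b,nb^2]$ these intervals contain the point $L=nb^2$. One time average therefore handles the whole range $[b,nb^2]$. In the variable $ns$ the map $b\mapsto nb^2$ is squaring, and it takes about $\log_2\log_2n$ squarings to get from $2$ to $n$. This is Theorem~\ref{thm:upper}.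

Conversely, let $|\lambda_0|>|\lambda_1|>\cdots$ have disjoint windows. At a given time the sequence $(e^{-t\lambda_l})_l$ looks like $(0,\dots,0,*,1,\dots,1)$, so $T(t)$ is bounded as soon as the tail projections $\sum_{l\ge j}P_l$ are. This is much weaker than orthogonality. If we arrange that $V(\lambda_l)^n$ alternates in sign, then $V(A)^n$ is essentially $\sum_l(-1)^lP_l$, whose norm can grow like a power of the number of eigenvalues, and there is room for about $\log_2\log_2n$ disjoint windows. This is Theorem~\ref{thm:lower}.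

\section{Resolvents, a functional calculus bound, and a square function}\label{sec:tools}

For general $A$ there are no spectral projections. We replace them by rational functions of $A$, and we need two tools: a bound for $f(A)$ in terms of time averages, and a substitute for the inequality $\sum_l\|P_lx\|^2\le M^2\|x\|^2$.

We use three standard facts. First, for $\operatorname{Re}\mu>0$ and $k\ge1$,
\begin{equation}\label{eq:laplace}
(\mu+A)^{-k}x=\int_0^\infty\frac{t^{k-1}}{(k-1)!}e^{-\mu t}T(t)x\,dt .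
\end{equation}
Second, $(T(t)^*)_{t\ge0}$ is a $C_0$-semigroup with generator $-A^*$ and the same bound $M$; a star on a quantity means that it is formed with $T(t)^*$. Third, Plancherel's theorem holds for functions with values in a Hilbert space: with $\hat F(\eta)=\int_{\mathbb R}e^{-i\eta t}F(t)\,dt$ one has $\|\hat F\|_{L^2}^2=2\pi\|F\|_{L^2}^2$ for $F\in L^1\cap L^2$, as one sees by expanding in an orthonormal basis. In the proof of Theorem~\ref{thm:upper} the Hilbert space structure enters through this fact, which is the general form of the vanishing of cross terms in Example~\ref{ex:imag}.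

Let $\mathcal R$ be the algebra of rational functions $f$ with poles in $\{\operatorname{Re}z<0\}$ and $f(\infty)$ finite. By partial fractions, $f(z)=f(\infty)+\sum c_{jk}(z+\mu_j)^{-k}$ with $\operatorname{Re}\mu_j>0$, and we put $f(A)=f(\infty)+\sum c_{jk}(\mu_j+A)^{-k}$. By \eqref{eq:laplace},
\[
f(z)=f(\infty)+\int_0^\infty g(t)e^{-zt}dt,\qquad f(A)=f(\infty)+\int_0^\infty g(t)T(t)\,dt,
\]
where $g(t)=\sum c_{jk}t^{k-1}e^{-\mu_jt}/(k-1)!$ decays exponentially. Products of functions, and by the semigroup law products of operators, correspond to convolutions of the $g$'s, so $f\mapsto f(A)$ is multiplicative.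

For $s>0$ put
\[
R_s=(1+sA)^{-1}=\int_0^\infty e^{-\tau}T(s\tau)\,d\tau,\qquad p_s(z)=\frac{sz}{(1+sz)^2},\qquad p_s(A)=R_s(1-R_s).
\]
Then $\|R_s\|\le M$, $\|1-R_s\|\le M+1$, and $R_s^*=(1+sA^*)^{-1}$. One should think of $R_s$ as a cutoff to $|z|\lesssim1/s$, of $1-R_s$ as a cutoff to $|z|\gtrsim1/s$, and of $p_s(A)$ as the substitute for the projection onto the scale $|z|\approx1/s$. Since $R_s^2=\int_0^\infty\tau e^{-\tau}T(s\tau)\,d\tau$,
\begin{equation}\label{eq:kernel}
p_s(A)T(t)=\int_0^\infty k(\tau)T(t+s\tau)\,d\tau,\quad k(\tau)=(1-\tau)e^{-\tau},\qquad\|p_s(A)\|\le M\int_0^\infty|k|=\frac{2M}e\le M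
\end{equation}
(the antiderivative of $k$ is $\tau e^{-\tau}$). From $1-R_a=aAR_a$ and $R_aR_b=R_bR_a$ we get
\begin{equation}\label{eq:swap}
(1-R_a)R_b=\frac ab\,R_a(1-R_b)\qquad(a,b>0),
\end{equation}
which says that the cutoffs to $|z|\gtrsim1/a$ and to $|z|\lesssim1/b$ almost annihilate each other when $a\ll b$. Also by \eqref{eq:swap}, $R_{s'}-R_s=(1-R_s)R_{s'}-R_s(1-R_{s'})=\frac{s-s'}s(1-R_s)R_{s'}$, so $s\mapsto R_s$ is differentiable in norm, with $s\frac d{ds}R_s=-R_s(1-R_s)$.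

For $\xi>0$, $u\in X$ and $f\in\mathcal R$ let
\[
\varepsilon_\xi(u)^2=\xi\int_0^\infty e^{-2\xi t}\|T(t)u\|^2dt\le\frac{M^2}2\|u\|^2,\qquad\kappa_f(\xi)=\sup_{\eta\in\mathbb R}|f'(\xi+i\eta)| .
\]
The number $\varepsilon_\xi(u)$ is a smooth version of $N_{1/\xi}(u)$. The first tool shows that the size of $f'$ on the line $\operatorname{Re}z=\xi$ is paired with orbits averaged over time $1/\xi$.

\begin{lemma}\label{lem:calculus}
Let $f\in\mathcal R$. If $f(\infty)=0$, then for $u,v\in X$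
\[
|\langle f(A)u,v\rangle|\le4\int_0^\infty\kappa_f(\xi)\,\varepsilon_\xi(u)\,\varepsilon^*_\xi(v)\,d\xi .
\]
In general, $\|f(A)\|\le|f(\infty)|+2M^2\int_0^\infty\kappa_f(\xi)\,d\xi$.
\end{lemma}

\begin{proof}
Let $f(\infty)=0$. We want to apply Plancherel's theorem once to $u$ and once to $v$, so we need a product of two resolvents, that is, a factor $t$ in front of $T(t)$; a second factor $t$ turns $f$ into $f'$. Both come from the identity $\int_0^\infty4\xi t^2e^{-2\xi t}d\xi=1$. By Fubini's theorem (the double integral of the modulus is at most $M\|g\|_{L^1}\|u\|\|v\|$),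
\[
\langle f(A)u,v\rangle=\int_0^\infty4\xi\int_0^\infty a_\xi(t)b_\xi(t)\,dt\,d\xi,\qquad a_\xi(t)=tg(t)e^{-\xi t},\quad b_\xi(t)=te^{-\xi t}\langle T(t)u,v\rangle .
\]
Extend $a_\xi,b_\xi$ by zero to $t<0$; both lie in $L^1\cap L^2$. Then $\hat a_\xi(\eta)=-f'(\xi+i\eta)$, and by \eqref{eq:laplace}
\[
\hat b_\xi(\eta)=\langle(\xi+i\eta+A)^{-2}u,v\rangle=\langle(\xi+i\eta+A)^{-1}u,(\xi-i\eta+A^*)^{-1}v\rangle .
\]
Parseval's formula $\int ab=\frac1{2\pi}\int\hat a(-\eta)\hat b(\eta)\,d\eta$ and the Cauchy--Schwarz inequality bound the inner integral by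
\[
\frac{\kappa_f(\xi)}{2\pi}\Bigl(\int_{\mathbb R}\|(\xi+i\eta+A)^{-1}u\|^2d\eta\Bigr)^{1/2}\Bigl(\int_{\mathbb R}\|(\xi-i\eta+A^*)^{-1}v\|^2d\eta\Bigr)^{1/2}.
\]
The function $\eta\mapsto(\xi+i\eta+A)^{-1}u$ is the Fourier transform of $1_{[0,\infty)}(t)e^{-\xi t}T(t)u$, so the first integral equals $\frac{2\pi}\xi\varepsilon_\xi(u)^2$; in the same way the second equals $\frac{2\pi}\xi\varepsilon_\xi^*(v)^2$. The inner integral is thus at most $\xi^{-1}\kappa_f(\xi)\varepsilon_\xi(u)\varepsilon_\xi^*(v)$, which proves the first claim. For the second, apply the first to $f-f(\infty)$ and use $\varepsilon_\xi(u)\varepsilon^*_\xi(v)\le\frac{M^2}2\|u\|\|v\|$.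
\end{proof}

Long averages are controlled by short ones, because a bounded semigroup cannot grow much later on:
\begin{equation}\label{eq:longshort}
\varepsilon_\xi(u)^2\le\tfrac32M^2N_L(u)^2\qquad\text{for }0<\xi\le1/L .
\end{equation}
Indeed, for $t\ge L\ge\tau$ we have $\|T(t)u\|\le M\|T(\tau)u\|$; averaging the square over $\tau\in[0,L]$ gives $\|T(t)u\|^2\le M^2N_L(u)^2$. Hence $\varepsilon_\xi(u)^2\le\xi LN_L(u)^2+M^2N_L(u)^2\,\xi\int_L^\infty e^{-2\xi t}dt\le(1+\frac12M^2)N_L(u)^2$.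

The second tool is the square function estimate. The condition $s\le L$ in it is the condition that $L$ lies after the start of the window at scale $s$.

\begin{lemma}\label{lem:square}
For $L>0$ and $x\in X$,
\[
\int_0^LN_L(p_s(A)x)^2\,\frac{ds}s\le6M^2\|x\|^2 .
\]
The same holds for $A^*$.
\end{lemma}

\begin{proof}
By \eqref{eq:kernel}, $T(t)p_s(A)x$ is an average of the orbit $u(t)=T(t)x$ against the kernel $k$ dilated by $s$. The orbit need not be square integrable, so we truncate it: let $\tilde u=1_{[0,2L]}u$ and $F_s(t)=\int_0^\infty k(\tau)\tilde u(t+s\tau)\,d\tau$ for $t\in\mathbb R$. If $t\in[0,L]$ and $t+s\tau>2L$, then $\tau>r:=L/s$. Hence for $t\in[0,L]$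
\[
\|T(t)p_s(A)x-F_s(t)\|\le M\|x\|\int_r^\infty(1+\tau)e^{-\tau}d\tau=M\|x\|(2+r)e^{-r}\le\frac{2s}LM\|x\|,
\]
because $r(2+r)=2(r+r^2/2)\le2e^r$. Next, $\hat F_s(\eta)=\hat k(-s\eta)\,\hat{\tilde u}(\eta)$ with $\hat k(\eta)=\frac1{1+i\eta}-\frac1{(1+i\eta)^2}=\frac{i\eta}{(1+i\eta)^2}$, and for $\eta\ne0$
\[
\int_0^\infty|\hat k(-s\eta)|^2\frac{ds}s=\int_0^\infty\frac{\sigma}{(1+\sigma^2)^2}\,d\sigma=\frac12 .
\]
By Plancherel's theorem, $\int_0^\infty\|F_s\|_{L^2}^2\frac{ds}s=\frac12\|\tilde u\|^2_{L^2}\le LM^2\|x\|^2$. Therefore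
\[
\int_0^LN_L(p_s(A)x)^2\frac{ds}s\le\frac2L\int_0^\infty\|F_s\|^2_{L^2}\frac{ds}s+2M^2\|x\|^2\int_0^L\frac{4s^2}{L^2}\frac{ds}s\le(2+4)M^2\|x\|^2.\qedhere
\]
\end{proof}

\section{The bound $\log\log n$}\label{sec:upper}

Fix $n\ge2$. We first look at $V^n$ on one scale. For $|z|\approx1/s$ the derivative $(V^n)'=2n(z+1)^{-2}V^{n-1}$ has size about $ns^2e^{-2ns^2\operatorname{Re}z}$ by \eqref{eq:Vmod}. So the mass of $\kappa$ sits at $\xi\lesssim1/(ns^2)$, and Lemma~\ref{lem:calculus} will call for averages over times at least $ns^2$.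

\begin{lemma}\label{lem:scale}
Let $\frac1n\le s\le1$, $f_s=p_s^2V^n$ and $L_s=ns^2$. Then
\[
\kappa_{f_s}(\xi)\le30L_s(1+\xi L_s)^{-3/2},\qquad\int_{\xi_0}^\infty\kappa_{f_s}(\xi)\,d\xi\le60(1+\xi_0L_s)^{-1/2}\quad(\xi_0\ge0),
\]
and $\|p_s(A)^2V(A)^n\|\le120M^2$.
\end{lemma}

\begin{proof}
Let $\operatorname{Re}z=\xi>0$, and put $\zeta=sz$, $\rho=s|z+1|$, $\nu=\xi L_s$, $\chi=\nu/\rho^2=n\xi/|z+1|^2$. By \eqref{eq:Vmod}, $|V^n|\le e^{-2\chi}$ and, as $n-1\ge n/2$, $|V^{n-1}|\le e^{-\chi}$. Since $\operatorname{Re}\zeta>0$, each of $1$, $|\zeta|$, $|1-\zeta|$ is at most $|1+\zeta|$. Moreover $|\zeta|\le\rho$, and $\sqrt2\,|1+\zeta|\ge1+|\zeta|\ge s+s|z|\ge\rho$, where $s\le1$ is used. With $p(\zeta)=\zeta(1+\zeta)^{-2}$ and $p'(\zeta)=(1-\zeta)(1+\zeta)^{-3}$ this gives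
\[
|p(\zeta)|^2\le\min(|\zeta|^2,|1+\zeta|^{-2})\le\min(\rho^2,2\rho^{-2}),\qquad|p(\zeta)p'(\zeta)|\le|1+\zeta|^{-3}\le\min(1,3\rho^{-3}).
\]
Now $f_s'=2s\,p(\zeta)p'(\zeta)V^n+p(\zeta)^2\,2n(z+1)^{-2}V^{n-1}$. In the first term, $\rho^{-3}e^{-2\chi}=\nu^{-3/2}\chi^{3/2}e^{-2\chi}\le\nu^{-3/2}$, and $s\le L_s$ because $ns\ge1$; so it is at most $6L_s\min(1,\nu^{-3/2})$. In the second, $2n|z+1|^{-2}=2L_s\rho^{-2}$, so it is at most $2L_s\min(1,2\rho^{-4})e^{-\chi}$; as $\rho^{-4}e^{-\chi}=\nu^{-2}\chi^2e^{-\chi}\le\nu^{-2}$, this is at most $4L_s\min(1,\nu^{-2})$. Altogether $|f_s'|\le10L_s\min(1,\nu^{-3/2})\le10\cdot2^{3/2}L_s(1+\nu)^{-3/2}$. Integration gives the second claim, and Lemma~\ref{lem:calculus} with $f_s(\infty)=0$ gives the third.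
\end{proof}

To assemble $V(A)^n$ from its scales we need a resolution of the identity by powers of $p_s$. The fourth power is what we need: two factors go into $f_s$, and one each onto the vectors $x$ and $y$, as $P_l$ and $P_l^*$ did in Example~\ref{ex:imag}. Let $\Pi(r)=35r^4-84r^5+70r^6-20r^7$, so that $\Pi'(r)=140r^3(1-r)^3$ and $\Pi(1)=1$, and put
\[
\phi(z)=\Pi\Bigl(\frac1{1+z}\Bigr),\qquad\psi=1-\phi,\qquad\text{so that}\quad\phi'(z)=-\frac{140z^3}{(1+z)^8},\quad\psi(0)=0,\quad\phi(\infty)=0 .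
\]
Then $\phi(sA)=\Pi(R_s)$ and $s\frac d{ds}\Pi(R_s)=-\Pi'(R_s)R_s(1-R_s)=-140p_s(A)^4$. Integrating from $a=2/n$ to $1$ gives $\phi(aA)-\phi(A)=140\int_a^1p_s(A)^4\frac{ds}s$, and therefore
\begin{equation}\label{eq:decomp}
V(A)^n=\phi(A)V(A)^n+\psi(aA)V(A)^n+140\int_{2/n}^1p_s(A)^4V(A)^n\,\frac{ds}s .
\end{equation}
The first term lives on $|z|\lesssim1$, where $(V^n)'$ has the single size $n$, and the second on $|z|\gtrsim n$, where $V^n$ hardly varies. Both are harmless.

\begin{lemma}\label{lem:ends}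
$\|\phi(A)V(A)^n\|\le CM^2$ and $\|\psi(aA)V(A)^n\|\le CM^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:calculus} it suffices to bound $\int_0^\infty\kappa_f$ for $f=\phi V^n$, $f(\infty)=0$, and for $f(z)=\psi(az)V(z)^n$, $f(\infty)=1$. Let $\operatorname{Re}z=\xi>0$ and $r=|1+z|^2\ge\max(1,\xi^2)$. We have $|\phi'(z)|\le140|1+z|^{-5}\le140(1+\xi)^{-5}$, $|\phi(z)|\le Cr^{-2}$, and $|(V^n)'|\le\frac{2n}re^{-n\xi/r}$.

For $f=\phi V^n$ we use $r^{-3}e^{-n\xi/r}\le\min(1,r^{-2}e^{-n\xi/r})\le\min(1,(n\xi)^{-2})$, and obtain $\kappa_f(\xi)\le140(1+\xi)^{-5}+Cn\min(1,(n\xi)^{-2})$. The integral is at most $35+2C$.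

For $f=\psi(az)V^n$, the term with the derivative on $\psi$ is at most $140a(1+a\xi)^{-5}$, with integral $35$. For $\operatorname{Re}\zeta>0$, integrating $\psi'$ along $[0,\zeta]$ gives $|\psi(\zeta)|\le35|\zeta|^4$, and $|\psi|\le1+|\phi|\le C$. Since $|az|^4\le16r^2/n^4$, the other term is at most $C\min(n/r,r/n^3)$. The minimum is at most the geometric mean $1/n$, and at most $n/\xi^2$; and $\int_0^\infty\min(1/n,n/\xi^2)\,d\xi=2$.
\end{proof}

\begin{remark}\label{rem:log}
By \eqref{eq:kernel} and Lemma~\ref{lem:scale} the integrand in \eqref{eq:decomp} has norm at most $120M^4$, so the triangle inequality gives $\|V(A)^n\|\le CM^4\log n$. At the other extreme, if $\int_0^1\|p_s(A)x\|^2\frac{ds}s\le C'\|x\|^2$ held for $A$ and for $A^*$, then $|\langle p_s(A)^4V(A)^nx,y\rangle|\le120M^2\|p_s(A)x\|\|p_s(A)^*y\|$ and the Cauchy--Schwarz inequality would make $V(A)$ power bounded. By Theorem~\ref{thm:lower} this cannot hold in general, so the time average in Lemma~\ref{lem:square}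 cannot be dropped.
\end{remark}

Lemma~\ref{lem:square} needs $L\ge s$, while \eqref{eq:longshort} covers the mass of $\kappa_{f_s}$ only if $L\le ns^2$. So we group the scales by iterating $s\mapsto ns^2$; we start at $2/n$ because $1/n$ is a fixed point of this map. Put
\[
s_l=2^{2^l}/n\quad(l\ge-1),\qquad\text{so that}\quad s_0=2/n,\qquad s_{l+1}=ns_l^2 .
\]
Let $m\ge0$ be determined by $s_m\le1<s_{m+1}$; then $m\le\log_2\log_2n$. The intervals $J_l=[s_l,\min(s_{l+1},1)]$, $0\le l\le m$, partition $[2/n,1]$, and the integral in \eqref{eq:decomp} is $\sum_{l=0}^mB_l$ with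
\[
B_l=140\int_{J_l}p_s(A)^4V(A)^n\,\frac{ds}s .
\]
The block $B_l$ may contain about $2^l$ dyadic scales, yet it costs no more than one.

\begin{proposition}\label{prop:block}
$\|B_l\|\le CM^4$ for $0\le l\le m$.
\end{proposition}

\begin{proof}
Let $L=s_{l+1}=ns_l^2$. For $s\in J_l$ we have $s\le L$ and $L_s/L=(s/s_l)^2$. Fix $x,y\in X$ and put $u=p_s(A)x$, $v=p_s(A)^*y=p_s(A^*)y$, so that $\langle p_s(A)^4V(A)^nx,y\rangle=\langle f_s(A)u,v\rangle$. Apply Lemma~\ref{lem:calculus} and split the integral at $\xi=1/L$.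

For $\xi\le1/L$, \eqref{eq:longshort} for $A$ and $A^*$ gives $\varepsilon_\xi(u)\varepsilon_\xi^*(v)\le\frac32M^2N_L(u)N_L^*(v)$, and $\int_0^\infty\kappa_{f_s}\le60$. This range contributes at most $360M^2N_L(u)N_L^*(v)$. For $\xi>1/L$ we use $\varepsilon_\xi(u)\varepsilon^*_\xi(v)\le\frac{M^2}2\|u\|\|v\|\le\frac{M^4}2\|x\|\|y\|$ and $\int_{1/L}^\infty\kappa_{f_s}\le60(1+L_s/L)^{-1/2}\le60s_l/s$. Thus
\[
|\langle p_s(A)^4V(A)^nx,y\rangle|\le360M^2N_L(p_s(A)x)\,N_L^*(p_s(A^*)y)+120M^4\frac{s_l}s\|x\|\|y\| .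
\]
Integrate over $J_l\subset(0,L]$ against $ds/s$. By the Cauchy--Schwarz inequality and Lemma~\ref{lem:square} the first term gives at most $360\cdot6M^4\|x\|\|y\|$, and the second at most $120M^4\|x\|\|y\|$, since $\int_{s_l}^\infty s_ls^{-2}ds=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By \eqref{eq:decomp}, Lemma~\ref{lem:ends} and Proposition~\ref{prop:block}, $\|V(A)^n\|\le CM^4(m+2)$. For $n\ge16$ we have $\log_2\log_2n\ge2$ and $\log\log n>1$, so
\begin{equation}\label{eq:m}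
m+2\le2\log_2\log_2n=\frac{2(\log\log n-\log\log2)}{\log2}\le6\log\log n.
\end{equation}
\end{proof}

\section{Gaining a power: the angle between blocks}\label{sec:refined}

The proof above adds the $m+1$ blocks by the triangle inequality, which is sharp only if the vectors $B_lx$ point in the same direction. Blocks on separated scales cannot do so. In the model case, let $P$ be a bounded projection, $x\in\operatorname{ran}P$, $y\in\ker P$. Then $x=P(x-y)$ and $-y=(1-P)(x-y)$, so $\|x-y\|^2\ge c(\|x\|^2+\|y\|^2)$ with $1/c=\|P\|^2+\|1-P\|^2$, and the parallelogram law gives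
\[
\|x+y\|^2=2\|x\|^2+2\|y\|^2-\|x-y\|^2\le(2-c)(\|x\|^2+\|y\|^2).
\]
Halving a sum of $2^k$ terms $k$ times costs $(2-c)^k$ in place of $2^k$. We run this argument with a resolvent in place of $P$. A resolvent is not a projection, and it acts like one only on vectors that are localized in scale. We therefore localize each block with some margin on both sides of $J_l$:
\[
\Theta_l=R_{s_{l-1}}(1-R_{s_{l+2}}),\qquad\|\Theta_l\|\le M(M+1)\qquad(0\le l\le m).
\]

\begin{lemma}\label{lem:localize}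
$\bigl\|\sum_{l=0}^mB_l-\sum_{l=0}^m\Theta_lB_l\Theta_l\bigr\|\le C_M$.
\end{lemma}

\begin{proof}
Write $b=s_{l-1}$, $d=s_{l+2}$. Then $1-\Theta_l=(1-R_b)+R_bR_d$, and by \eqref{eq:swap}
\[
(1-R_b)p_s(A)=\frac bsR_b(1-R_s)^2,\qquad R_d\,p_s(A)=\frac sd(1-R_d)R_s^2 .
\]
So $\|(1-\Theta_l)p_s(A)\|\le C_M(b/s+s/d)$. The remaining factors satisfy $\|p_s(A)\|\le M$ and $\|p_s(A)^2V(A)^n\|\le120M^2$, hence
\[
\|(1-\Theta_l)B_l\|\le C_M\int_{s_l}^{s_{l+1}}\Bigl(\frac bs+\frac sd\Bigr)\frac{ds}s\le C_M\Bigl(\frac{s_{l-1}}{s_l}+\frac{s_{l+1}}{s_{l+2}}\Bigr)=C_M\bigl(2^{-2^{l-1}}+2^{-2^{l+1}}\bigr).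
\]
All operators commute, so $B_l-\Theta_lB_l\Theta_l=(1+\Theta_l)(1-\Theta_l)B_l$, and the bounds are summable in $l$.
\end{proof}

\begin{lemma}\label{lem:synthesis}
For $u_0,\dots,u_m\in X$, $\bigl\|\sum_l\Theta_lu_l\bigr\|^2\le C_M(m+1)^\gamma\sum_l\|u_l\|^2$.
\end{lemma}

\begin{proof}
\emph{Cutting at $j$.} Fix $j\ge0$ and let $R=R_{s_{j+1}}$. We claim that, with $K_0=4M(M+1)^2$,
\begin{equation}\label{eq:cut}
\|(1-R)\Theta_i\|\le K_02^{-(i-j)}\quad(i>j),\qquad\|R\Theta_i\|\le K_02^{-(j-i)}\quad(0\le i\le j).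
\end{equation}
Note that $s_i/s_k=2^{-(2^k-2^i)}\le2^{-(k-i)}$ for $0\le i\le k$. For $i\ge j+2$, \eqref{eq:swap} gives $(1-R)\Theta_i=\frac{s_{j+1}}{s_{i-1}}R(1-R_{s_{i-1}})(1-R_{s_{i+2}})$, of norm at most $2^{-(i-j-2)}M(M+1)^2$. For $i\le j-1$ it gives $R\Theta_i=\frac{s_{i+2}}{s_{j+1}}R_{s_{i-1}}R_{s_{i+2}}(1-R)$, of norm at most $2^{-(j-1-i)}M^2(M+1)$. For $i=j+1$ and $i=j$ the trivial bound $(M+1)\|\Theta_i\|\le M(M+1)^2$ suffices.

\emph{One halving.} Let $I\subset\{0,\dots,m\}$ be an interval of indices, $U^2=\sum_{i\in I}\|u_i\|^2$, and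
\[
x=\sum_{i\in I,\,i>j}\Theta_iu_i,\qquad y=\sum_{i\in I,\,i\le j}\Theta_iu_i,\qquad e=-(1-R)x-Ry .
\]
The error $e$ would vanish if $R$ were a projection separating $x$ from $y$. By \eqref{eq:cut} and the Cauchy--Schwarz inequality, $\|e\|\le K_0(\sum_{k\in\mathbb Z}4^{-|k|})^{1/2}U\le2K_0U$. We have $R(x-y)=x+e$ and $(1-R)(x-y)=-(y+e)$, so
\[
\|x\|^2+\|y\|^2\le2\|x+e\|^2+2\|y+e\|^2+4\|e\|^2\le4(M+1)^2\|x-y\|^2+4\|e\|^2 .
\]
With $c=\frac1{4(M+1)^2}\le\frac1{16}$ this reads $\|x-y\|^2\ge c(\|x\|^2+\|y\|^2)-4c\|e\|^2$, and the parallelogram law gives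
\[
\|x+y\|^2\le q(\|x\|^2+\|y\|^2)+4K_0^2U^2,\qquad q=2-c=2^\gamma>1 .
\]

\emph{Iteration.} Let $\Lambda_k$ be the supremum of $\|\sum_{i\in I}\Theta_iu_i\|^2$ over intervals $I\subset\{0,\dots,m\}$ with at most $2^k$ elements and vectors with $\sum_{i\in I}\|u_i\|^2\le1$. Then $\Lambda_0\le M^2(M+1)^2$. An interval with more than $2^k$ and at most $2^{k+1}$ elements can be cut at some $j\ge0$ into two intervals with at most $2^k$ elements each, and then $\|x\|^2+\|y\|^2\le\Lambda_kU^2$. Hence $\Lambda_{k+1}\le q\Lambda_k+4K_0^2$, that is, $\Lambda_{k+1}+\beta\le q(\Lambda_k+\beta)$ with $\beta=4K_0^2/(q-1)$, and $\Lambda_k\le q^k(\Lambda_0+\beta)$. Choose $k$ with $2^{k-1}<m+1\le2^k$; then $q^k=2^{k\gamma}\le2(m+1)^\gamma$.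
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
The operator $\Theta_l^*$ is the operator $\Theta_l$ formed with $A^*$. Lemma~\ref{lem:synthesis} for $A^*$ and duality in $X^{m+1}$ give
\[
\Bigl(\sum_l\|\Theta_lx\|^2\Bigr)^{1/2}=\sup_{\sum\|v_l\|^2\le1}\Bigl|\Bigl\langle x,\sum_l\Theta_l^*v_l\Bigr\rangle\Bigr|\le C_M(m+1)^{\gamma/2}\|x\| .
\]
By \eqref{eq:decomp}, Lemmas~\ref{lem:ends} and~\ref{lem:localize}, Lemma~\ref{lem:synthesis} with $u_l=B_l\Theta_lx$, and Proposition~\ref{prop:block},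
\[
\|V(A)^nx\|\le C_M\|x\|+C_M(m+1)^{\gamma/2}\Bigl(\sum_l\|B_l\Theta_lx\|^2\Bigr)^{1/2}\le C_M(m+1)^\gamma\|x\| .
\]
Now use \eqref{eq:m}.
\end{proof}

\section{Exponentials in a weighted space}\label{sec:basis}

For the lower bound we need vectors $e_0,e_1,\dots$ in a Hilbert space with uniformly bounded tail projections and a large alternating sign multiplier. Exponentials are natural candidates: all tail projections are conjugate to one projection by a modulation, and alternating the signs is translation by $\pi$. The translation is large if the weight is small at $0$ and large at $\pi$. Fix $\alpha\in(0,1)$ and let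
\[
\omega(t)=|\tan(t/2)|^\alpha,\qquad\|f\|_\omega^2=\int_{-\pi}^\pi|f|^2\omega\,dt,\qquad e_k(t)=e^{ikt},\qquad K=\frac1{\cos(\pi\alpha/2)} .
\]
The weight is integrable because $\alpha<1$. Let $Y=\operatorname{span}\{e_k:k\ge0\}\subset L^2(\omega)$ and $Q_j\sum_ka_ke_k=\sum_{k\ge j}a_ke_k$ on $Y$.

\begin{lemma}\label{lem:basis}
\textup{(a)} $\|Q_jf\|_\omega\le K\|f\|_\omega$ for $f\in Y$ and $j\ge0$.

\textup{(b)} There is $c_\alpha>0$ such that for every $m\ge1$ the map $\sum_{k<m}a_ke_k\mapsto\sum_{k<m}(-1)^ka_ke_k$ has norm at least $c_\alpha m^\alpha$.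
\end{lemma}

\begin{proof}
(a) Multiplication by $e^{-ijt}$ is unitary on $L^2(\omega)$, so it suffices to show $\|f+g\|_\omega\ge K^{-1}\|f\|_\omega$ for trigonometric polynomials $f$ with frequencies $\ge0$ and $g$ with frequencies $<0$. This is a bound on the angle between $f$ and $g$. It holds because $\omega$ is the modulus of an analytic function whose argument stays away from $\pm\pi/2$. Let $h(z)=\bigl(\frac{1-z}{1+z}\bigr)^\alpha$ on the unit disk, with the principal branch. Since $\frac{1-e^{it}}{1+e^{it}}=-i\tan(t/2)$, we have $h(e^{it})=\omega(t)e^{i\vartheta(t)}$ with $\vartheta(t)=\pm\pi\alpha/2$ for $0<|t|<\pi$. The product $f\bar g$ has frequencies $\ge1$, so $f\bar g=G(e^{it})$ for a polynomial $G$ with $G(0)=0$, and $\int_{-\pi}^\pi(Gh)(re^{it})\,dt=0$ for $r<1$ by the mean value property. Adding $|1+re^{it}|\ge|1+e^{it}|-(1-r)$ and $|1+re^{it}|\ge1-r$ gives $|1+re^{it}|\ge\frac12|1+e^{it}|$, so $|h(re^{it})|\le4^\alpha|1+e^{it}|^{-\alpha}$, which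 is integrable. By dominated convergence $\int f\bar g\,\omega e^{i\vartheta}dt=0$. With $\beta=\pi\alpha/2$ we have $|1-\cos\beta\,e^{i\vartheta}|^2=1-\cos^2\beta$, hence
\[
|\langle f,g\rangle_\omega|=\Bigl|\int f\bar g\,\omega\,(1-\cos\beta\,e^{i\vartheta})\,dt\Bigr|\le\sin\beta\,\|f\|_\omega\|g\|_\omega .
\]
Therefore $\|f+g\|_\omega^2\ge\cos^2\beta\,\|f\|_\omega^2+(\sin\beta\,\|f\|_\omega-\|g\|_\omega)^2\ge K^{-2}\|f\|^2_\omega$.

(b) Test on $D_m=\sum_{k<m}e_k$, for which $|D_m(t)|=|\sin(mt/2)/\sin(t/2)|$. We use $|\sin(\tau/2)|\ge|\tau|/\pi$ for $|\tau|\le\pi$, and $|\tan(t/2)|\le|t|$ for $|t|\le\pi/2$ (by convexity of $\tan$ on $[0,\pi/4]$). Thus $|D_m|\le\min(m,\pi/|t|)$, and $|D_m|^2\le2$ for $\pi/2\le|t|\le\pi$, so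
\[
\|D_m\|_\omega^2\le2\int_0^{1/m}m^2t^\alpha dt+2\int_{1/m}^\infty\pi^2t^{\alpha-2}dt+2\int_{-\pi}^\pi\omega\,dt\le C_\alpha m^{1-\alpha} .
\]
The image of $D_m$ is $D_m(t+\pi)$, whose squared norm is $\int_{-\pi}^\pi|D_m|^2|\cot(t/2)|^\alpha dt$. For $0<|t|\le1/m$ we have $|D_m|\ge\frac{m|t|/\pi}{|t|/2}=\frac{2m}\pi$ and $|\cot(t/2)|\ge1/|t|\ge m$, so the squared norm is at least $\frac8{\pi^2}m^{1+\alpha}$. The quotient of the squared norms is at least $c_\alpha^2m^{2\alpha}$.
\end{proof}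

Part (a) makes multipliers of bounded variation bounded. Writing $\mu_l=\mu_0+\sum_{j=1}^l(\mu_j-\mu_{j-1})$ and exchanging the sums, we get for $f=\sum_la_le_l\in Y$
\begin{equation}\label{eq:parts}
\sum_l\mu_la_le_l=\mu_0f+\sum_{j\ge1}(\mu_j-\mu_{j-1})Q_jf,\qquad\Bigl\|\sum_l\mu_la_le_l\Bigr\|_\omega\le K\Bigl(|\mu_0|+\sum_{j\ge1}|\mu_j-\mu_{j-1}|\Bigr)\|f\|_\omega .
\end{equation}
The next lemma applies this to eigenvalues with disjoint windows: its hypothesis says that the window of $\lambda_{l+1}$ begins no earlier than twice the end of the window of $\lambda_l$.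

\begin{lemma}\label{lem:windows}
Let $(\lambda_l)_{l\ge0}$ be a finite or infinite sequence with $\delta_l=\operatorname{Re}\lambda_l>0$ and $|\lambda_{l+1}|\le\delta_l/2$. Then $\sum_l|e^{-t\lambda_l}-e^{-t\lambda_{l+1}}|\le9$ for all $t\ge0$. Hence the linear map $e_l\mapsto e^{-t\lambda_l}e_l$ has norm at most $10K$ on the span of the $e_l$.
\end{lemma}

\begin{proof}
Since $\delta_{l+1}\le|\lambda_{l+1}|\le\delta_l/2\le|\lambda_l|/2$, both $|\lambda_l|$ and $\delta_l$ at least halve at each step. We sort the terms into three classes.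

If $t|\lambda_l|\le1$, the term is at most $t|\lambda_l-\lambda_{l+1}|\le\frac32t|\lambda_l|$, because $|\frac d{dz}e^{-tz}|\le t$ in the right half-plane. These terms sum to at most $\frac32\sum_{j\ge0}2^{-j}=3$.

If $t\delta_{l+1}\ge1$, the term is at most $2e^{-t\delta_{l+1}}$. Such $l$ form a finite initial segment, along which $t\delta_{l+1}$ at least doubles with each step backward. These terms sum to at most $2\sum_{j\ge0}e^{-2^j}\le2\sum_{j\ge1}e^{-j}\le2$.

If $l$ is in neither class, then $t|\lambda_{l'}|\le t|\lambda_{l+2}|\le t\delta_{l+1}/2<1$ for $l'\ge l+2$, so such $l'$ are in the first class. There are thus at most two indices in neither class, and each term is at most $2$.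

The total is at most $3+2+4=9$, and \eqref{eq:parts} gives the last claim.
\end{proof}

\section{The lower bound and the inverse of a generator}\label{sec:lower}

Both constructions use the integers defined by $q_0=2$ and $q_{l+1}=100q_l^2$ for $l+1$ even, $q_{l+1}=100q_l^2+1$ for $l+1$ odd. They satisfy
\[
(-1)^{q_l}=(-1)^l,\qquad q_{l+1}\ge100q_l^2,\qquad q_l\le202^{2^l};
\]
the last bound follows from $101q_{l+1}\le(101q_l)^2$. The squaring here mirrors $ns_{l+1}=(ns_l)^2$ in Section~\ref{sec:upper}.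

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Fix $n\ge4$ and let $m=m(n)\ge1$ be the largest integer with $q_{m-1}\le n/2$. Then $n/2<q_m\le202^{2^m}$, so $m>\log_2\log(n/2)-\log_2\log202$, and $m(n)\ge\log\log n$ for large $n$ because $1/\log2>1$.

We prescribe the values of $V$ and solve for the eigenvalues. The argument is chosen so that the $n$th power has sign $(-1)^l$. The modulus $e^{-1/n}$ keeps the $n$th power of size $e^{-1}$ and at the same time makes $\operatorname{Re}\lambda_l$ large enough for the windows to be short. For $0\le l<m$ put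
\[
w_l=e^{-1/n}e^{i\pi q_l/n},\qquad\lambda_l=\frac{1+w_l}{1-w_l},\qquad\text{so that}\quad V(\lambda_l)=w_l,\qquad V(\lambda_l)^n=e^{-1}(-1)^l .
\]
With $r=e^{-1/n}\ge\frac14$ and $\theta=\pi q_l/n\in(0,\frac\pi2]$ we have $|1-w_l|^2=(1-r)^2+4r\sin^2\frac\theta2$. From $\frac\theta\pi\le\sin\frac\theta2\le\frac\theta2$ and $1-r\le\frac1n$ we get
\[
\frac{q_l}n\le|1-w_l|\le\frac{1+\pi q_l}n\le\frac{5q_l}n .
\]
Also $1-r^2=1-e^{-2/n}\ge\frac1n$, since $1-e^{-x}\ge x-x^2/2\ge x/2$ for $0\le x\le1$. Consequently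
\[
|\lambda_l|\le\frac{2n}{q_l},\qquad\operatorname{Re}\lambda_l=\frac{1-r^2}{|1-w_l|^2}\ge\frac n{25q_l^2},\qquad\frac{|\lambda_{l+1}|}{\operatorname{Re}\lambda_l}\le\frac{50q_l^2}{q_{l+1}}\le\frac12 .
\]
Let $X_n=\operatorname{span}\{e_0,\dots,e_{m-1}\}\subset L^2(\omega)$ and $A_ne_l=\lambda_le_l$. By Lemma~\ref{lem:windows}, $\|e^{-tA_n}\|\le10K$ for $t\ge0$, and by Lemma~\ref{lem:basis}(b), $\|V(A_n)^n\|\ge e^{-1}c_\alpha m(n)^\alpha$.

The operator $A_n$ is adapted to one $n$, so we take the Hilbert direct sum $X=\bigoplus_{n\ge4}X_n$ and $T(t)=\bigoplus_ne^{-tA_n}$. This is a semigroup with $\|T(t)\|\le10K$. Its orbits are continuous for $x$ in the dense set of finite sums, hence, by the uniform bound, for all $x$. By \eqref{eq:laplace}, $(1+A)^{-1}$ acts on $X_n$ as $(1+A_n)^{-1}$, so $V(A)$ acts on $X_n$ as $V(A_n)$. Therefore $\|V(A)^n\|\ge e^{-1}c_\alpha m(n)^\alpha\ge c(\log\log n)^\alpha$ for large $n$.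
\end{proof}

For $|z|>1$ we have $V(z)^n=\exp(-2n\operatorname{artanh}(1/z))$, which resembles $e^{-2n/z}$. So on the scales that matter $V(A)^n$ imitates the semigroup that $-A^{-1}$ would generate. The resemblance ends at $|z|\approx1$, and this is what limits the number of windows. The function $e^{-1/z}$ itself oscillates on all scales $|z|\le1$, there is room for infinitely many windows, and growth turns into unboundedness.

\begin{proof}[Proof of Theorem~\ref{thm:inverse}]
Fix any $\alpha\in(0,1)$, let $X$ be the closure of $Y$ in $L^2(\omega)$, and extend the $Q_j$ to $X$ by Lemma~\ref{lem:basis}(a). Then $Q_jf\to0$ for $f\in Y$ and, by the uniform bound, for all $f\in X$. Let $P_k=Q_k-Q_{k+1}$, so that $1-Q_j=\sum_{k<j}P_k$. If $P_kf=0$ for all $k$, then $f=Q_jf\to0$, so $f=0$. Put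
\[
\lambda_l=\frac1{1+i\pi q_l},\qquad\operatorname{Re}\lambda_l=\frac1{1+\pi^2q_l^2},\qquad|\lambda_{l+1}|\le\frac1{\pi q_{l+1}}\le\frac1{100\pi q_l^2}\le\frac12\operatorname{Re}\lambda_l .
\]
In particular $|\lambda_{l+1}|\le|\lambda_l|/2$, so $\sum_l|\lambda_l-\lambda_{l+1}|<\infty$, and by \eqref{eq:parts} the map $e_l\mapsto\lambda_le_l$ extends to a bounded operator $A$ on $X$. The identity $P_kA=\lambda_kP_k$ holds on $Y$, hence on $X$; as $\lambda_k\ne0$, $Af=0$ forces $P_kf=0$ for all $k$, so $A$ is injective. Its range contains every $e_l$, so it is dense. Since $e^{-tA}e_l=e^{-t\lambda_l}e_l$, Lemma~\ref{lem:windows} and density give $\|e^{-tA}\|\le10K$ for $t\ge0$.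

Suppose that $-A^{-1}$ generates a $C_0$-semigroup $S$. Each $e_l$ lies in the domain of $A^{-1}$, with $A^{-1}e_l=\lambda_l^{-1}e_l$, so
\[
\frac d{dt}\,e^{t/\lambda_l}S(t)e_l=e^{t/\lambda_l}S(t)\bigl(\lambda_l^{-1}e_l-A^{-1}e_l\bigr)=0 .
\]
Hence $S(1)e_l=e^{-1/\lambda_l}e_l=e^{-1-i\pi q_l}e_l=e^{-1}(-1)^le_l$, and Lemma~\ref{lem:basis}(b) gives $\|S(1)\|\ge e^{-1}c_\alpha m^\alpha$ for every $m$. This contradicts the boundedness of $S(1)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BGT}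
Charles Batty, Alexander Gomilko and Yuri Tomilov,
\emph{Bounded functional calculi for unbounded operators},
arXiv:2202.03143 (2022).

\end{thebibliography}
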